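# Boundaries that turn through every direction: non-unique blow-ups in dimension $n-1$ with continuous $\log h$

Throughout, $\mathbb C=\mathbb R^2$, $\mathbb H^\pm=\{\pm\operatorname{Im}z>0\}$, $S_\rho=\{|\operatorname{Im}z|<\rho\}$, $B(Q,r)$ is a closed ball, and "line" without further words means a line through $0$ in $\mathbb C$. For nonempty $S,T\subset\mathbb R^n$ put $\operatorname{excess}(S,T)=\sup_{s\in S}\inf_{t\in T}|s-t|$, and $\operatorname{excess}(\emptyset,T)=0$.

## 1. A line run at two speeds, and the logarithmic spiral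

Fix $\beta>0$ and let
$$w_\beta(x)=x\ (x\ge0),\qquad w_\beta(x)=e^\beta x\ (x<0).$$
Take a closed upper half-plane and a closed lower half-plane, and glue the boundary point $x$ of the first to the boundary point $w_\beta(x)$ of the second. We realize the glued object conformally in $\mathbb C$ and look at the seam.

Put
$$\alpha=\frac{2\pi i}{2\pi i-\beta}=a+ib,\qquad a=\frac{4\pi^2}{4\pi^2+\beta^2}>0,\qquad b=\frac{-2\pi\beta}{4\pi^2+\beta^2}\ne0,$$
and let $f_\beta(z)=z^\alpha$ on $\overline{\mathbb H^+}$ with $\arg z\in[0,\pi]$, $g_\beta(z)=z^\alpha$ on $\overline{\mathbb H^-}$ with $\arg z\in[-\pi,0]$, and value $0$ at $0$.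

**The two maps agree along the seam.** For $x>0$, $f_\beta(x)=g_\beta(w_\beta(x))$ is clear. Since $\alpha(2\pi i-\beta)=2\pi i$, we have $e^{\beta\alpha}=e^{2\pi i\alpha}$. So for $x<0$
$$g_\beta(w_\beta(x))=e^{\beta\alpha}|x|^\alpha e^{-i\pi\alpha}=|x|^\alpha e^{i\pi\alpha}=f_\beta(x).$$

**Together they fill the plane once.** Let $F$ be $f_\beta$ on $\overline{\mathbb H^+}$ and $g_\beta(w_\beta(x)+iy)$ at $x+iy\in\mathbb H^-$. We claim that $F$ is a homeomorphism of $\mathbb C$. Write nonzero points as $e^\zeta$ with $|\operatorname{Im}\zeta|\le\pi$, so that both formulas read $e^{\alpha\zeta}$. The strip $\alpha\{|\operatorname{Im}\zeta|\le\pi\}$ has two boundary lines, and translation by $2\pi i=\alpha(2\pi i-\beta)$ carries the lower one to the upper one, namely $\alpha(t+\beta-i\pi)$ to $\alpha(t+i\pi)$. This is exactly the identification made above. So the strip is a fundamental domain for $\mathbb C/2\pi i\mathbb Z$, and $F$ is a continuous bijection of $\mathbb C\setminus\{0\}$. Since $|z^\alpha|=|z|^ae^{-b\arg z}$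 with $a>0$, $F$ is continuous at $0$ and $|F(z)|\to\infty$ as $z\to\infty$. A proper continuous bijection of $\mathbb C$ is a homeomorphism.

The seam is
$$\Sigma_\beta=f_\beta(\mathbb R)=\{0\}\cup\{e^{\alpha t}\}_{t\in\mathbb R}\cup\{e^{\alpha t+i\pi\alpha}\}_{t\in\mathbb R},$$
a pair of logarithmic spiral arms. It satisfies $e^{\alpha s}\Sigma_\beta=\Sigma_\beta$ for every real $s$: zooming by $e^{as}$ is the same as rotating.

**Definition.** Let $L$ be a line, $\eta\in(0,\frac14]$, $r>0$, $Q\in\mathbb C$. A closed set $A\subset\mathbb C$ is *$\eta$-close to $L$ at $(Q,r)$* if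
$$\operatorname{excess}(A\cap B(Q,r),Q+L)\le\eta r\quad\text{and}\quad\operatorname{excess}((Q+L)\cap B(Q,r),A)\le\eta r.$$

For example, the parabola $\{y=x^2\}$ is $\eta$-close to $\mathbb R$ at $(0,r)$ for all $r\le\eta$, because on $|x|\le r$ its height is at most $r^2$.

**Lemma 1.** Let $\eta'\in(0,\frac14]$. For all sufficiently small $\beta>0$ the following holds with $r_\beta=e^{-2\pi^2/\beta}$: for every line $L$ there is $r\in[r_\beta,1]$ such that $\Sigma_\beta$ is $\eta'$-close to $L$ at $(0,r)$.

*Proof.* First we compare $\Sigma_\beta\cap B(0,1)$ with $[-1,1]$. For $t\le0$,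
$$|e^{at}-e^{\alpha t}|\le e^{at}|bt|\le\frac{|b|}{ea}.$$
The point $e^{\alpha t+i\pi\alpha}$ has modulus $e^{at-\pi b}=e^{a\tau}$ with $\tau=t-\pi b/a$, and argument $bt+\pi a=\pi+b\tau+\pi(a-1)+\pi b^2/a$. So if $\tau\le0$ its distance to $-e^{a\tau}$ is at most $\frac{|b|}{ea}+\pi(1-a)+\frac{\pi b^2}a$. The points of $\Sigma_\beta$ in $B(0,1)$ are $0$ and those with $t\le0$, respectively $\tau\le0$, while $e^{at}$ and $-e^{a\tau}$ run through $(0,1]$ and $[-1,0)$. So both excesses between $\Sigma_\beta$ and $\mathbb R$ at $(0,1)$ are bounded by a quantity that tends to $0$ with $\beta$. For small $\beta$, $\Sigma_\beta$ is $\eta'$-close to $\mathbb R$ at $(0,1)$.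

Multiply by $e^{\alpha s}=e^{as}e^{ibs}$: $\Sigma_\beta$ is $\eta'$-close to $e^{ibs}\mathbb R$ at $(0,e^{as})$. As $s$ runs through $[-\pi/|b|,0]$, $bs$ runs through an interval of length $\pi$, so every line occurs, and $e^{as}\ge e^{-a\pi/|b|}=e^{-2\pi^2/\beta}$. $\square$

**What the spiral is for.** In Section 3 we shall see that if a curve is obtained by gluing along $w$, then the ratio of the two harmonic measures on its sides is the function $w'$ carried to the curve. For $\Sigma_\beta$ this ratio takes only the two values $1$ and $e^\beta$. So an arbitrarily small oscillation of the logarithm of the ratio turns the boundary through all directions, at the price of a very long range of scales. We shall insert truncated spirals at every generation of a Cantor-type set, with smaller and smaller $\beta$, so that the logarithm of the ratio remains continuous while the boundary keeps turning forever at a set of points of the largest possible dimension.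

## 2. Two-sided harmonic measure and the non-uniqueness set

**Domains.** Let $n\ge2$, and let $\Omega^+=\Omega\subset\mathbb R^n$ and $\Omega^-=\mathbb R^n\setminus\overline\Omega$ be unbounded domains with $\partial\Omega=\partial\Omega^+=\partial\Omega^-$. Write $\delta(X)=\operatorname{dist}(X,\partial\Omega)$. We assume both are *NTA domains* in the sense of Jerison and Kenig, at all scales. This means that, with uniform constants, for each of $\Omega^\pm$:

1. (corkscrews) for $Q\in\partial\Omega$ and $r>0$ the ball $B(Q,r)$ contains a point $X$ of the domain with $\delta(X)\ge cr$, and likewise a point of the complement with this property;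
2. (Harnack chains) if $\delta(X),\delta(X')\ge\rho$ and $|X-X'|\le C\rho$, then $X,X'$ are joined by a chain of balls in the domain, consecutive ones intersecting, each of radius comparable to its distance to $\partial\Omega$, whose length is bounded in terms of $C$ only.

A second form of (2) is also in use: if $|X-X'|\le2^k\rho$ with $k\ge1$, a chain of length at most $Mk$ with diameters at least $M^{-1}\min\{\delta(X),\delta(X')\}$. We shall verify both. A half-space is NTA. A domain that near $0$ is $\{x_1>0,\ |x_2|<x_1^2\}$ is not: points within $r$ of $0$ have $\delta\le r^2$, so there is no corkscrew.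

**Harmonic measure.** Let $\omega^\pm$ be the harmonic measures of $\Omega^\pm$, with finite poles $X^\pm$ or poles at infinity. The latter are as in Kenig–Toro (Ann. of Math. 1999): if $u>0$ is harmonic in $\Omega$, continuous on $\overline\Omega$ and $0$ on $\partial\Omega$ (such $u$ is unique up to a constant factor), then
$$\int\phi\,d\omega=\int_\Omega u\,\Delta\phi\qquad(\phi\in C_c^\infty(\mathbb R^n)).$$
For the upper half-plane $u=y$, and Green's formula gives $\int_{y>0}y\,\Delta\phi=\int_{\mathbb R}\phi(x,0)\,dx$. So $\omega$ is length on $\mathbb R$. Assume $\omega^+\ll\omega^-\ll\omega^+$ and put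
$$h=\frac{d\omega^-}{d\omega^+}.$$

**Blow-ups.** A closed set $\Sigma$ is a *blow-up* of $\partial\Omega$ at $Q\in\partial\Omega$ if there are $r_j\downarrow0$ such that for every ball $B$
$$\lim_{j\to\infty}\max\Big\{\operatorname{excess}\Big(\tfrac{\partial\Omega-Q}{r_j}\cap B,\Sigma\Big),\ \operatorname{excess}\Big(\Sigma\cap B,\tfrac{\partial\Omega-Q}{r_j}\Big)\Big\}=0 .$$
This is convergence in the *Attouch–Wets* topology. Limits are unique: if $S_j\to\Sigma$ and $S_j\to\Sigma'$, then a point $p\in\Sigma$ is a limit of points $p_j\in S_j$, the $p_j$ lie in a fixed ball, so $\operatorname{dist}(p_j,\Sigma')\to0$ and $p\in\Sigma'$; by symmetry $\Sigma=\Sigma'$. The blow-up at $Q$ is *unique* if all limits over all sequences $r_j\downarrow0$ coincide, and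
$$NU(\Omega)=\{Q\in\partial\Omega:\text{there is no unique blow-up at }Q\}.$$
For the parabola at $0$ we get $r^{-1}\{y=x^2\}=\{y=rx^2\}\to\mathbb R$, a unique blow-up. For the spiral at $0$, $e^{as}\Sigma_\beta=e^{-ibs}\Sigma_\beta$, so all rotations of $\Sigma_\beta$ are blow-ups and there is no uniqueness.

**What is known when $\log h\in C(\partial\Omega)$.** We use two facts as background. (Kenig–Toro; Badger) $\partial\Omega$ is a finite disjoint union $\mathcal G_1\cup\dots\cup\mathcal G_{d_0}$ such that at $Q\in\mathcal G_d$ every sequence $r_i\to0$ has a subsequence along which $(\partial\Omega-Q)/r_{i_j}$ converges to the zero set of a homogeneous harmonic polynomial of degree $d$. (Badger; Badger–Engelstein–Toro) $\mathcal G_1$ is relatively open, Reifenberg flat with vanishing constant, and has Hausdorff and Minkowski dimension $n-1$; $\partial\Omega\setminus\mathcal G_1$ is closed of Hausdorff and Minkowski dimension at most $n-3$.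

So the boundary has dimension $n-1$ and at most points it looks, at each small scale, like some hyperplane. The question, from Badger, Engelstein and Toro, "Slowly vanishing mean oscillations: non-uniqueness of blow-ups in a two-phase free boundary problem", arXiv:2210.17531 (2022), is whether the hyperplane can fail to settle down on a set as large as the boundary itself: **if $\log h\in C(\partial\Omega)$, can $NU(\Omega)$ have Hausdorff dimension $n-1$?** The answer is yes, for every $n\ge2$.

**Theorem 1.** Let $n\ge2$, $\varepsilon\in(0,\frac12]$. There are complementary unbounded NTA domains $\Omega^\pm\subset\mathbb R^n$ with $\omega^+\ll\omega^-\ll\omega^+$ and $\log h\in C(\partial\Omega)$ (for poles at infinity and for any finite poles; for poles at infinity, suitably normalized, $|\log h|\le2\varepsilon$) such that $\dim_{\mathcal H}NU(\Omega)=n-1$. More precisely, there is $A\subset\partial\Omega$ with $\dim_{\mathcal H}A=n-1$ such that at every $Q\in A$ the set of blow-ups is exactly $\{L\times\mathbb R^{n-2}:L\text{ a line in }\mathbb R^2\}$.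

For a gauge $\varphi$ let $\mathcal H^\varphi(S)=\lim_{\tau\to0}\inf\sum_i\varphi(\operatorname{diam}U_i)$, the infimum over covers of $S$ by sets of diameter at most $\tau$. A set is *$\sigma$-finite* for $\mathcal H^\varphi$ if it is a countable union of sets of finite $\mathcal H^\varphi$ measure. If $\varphi(r)/r\to\infty$ as $r\to0$, then $[0,1]$ is not $\sigma$-finite for $\mathcal H^\varphi$: when $\sum\varphi(d_i)\le M$ with all $d_i\le\tau$, then $\sum d_i\le M\sup_{r\le\tau}r/\varphi(r)\to0$, so sets of finite $\mathcal H^\varphi$ measure have length $0$.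

**Theorem 2.** Let $\varphi:(0,\infty)\to(0,\infty)$ be nondecreasing with $\varphi(r)/r^{n-1}\to\infty$ as $r\to0$. Then $\Omega^\pm$, $A$ in Theorem 1 can be chosen so that $A$ is not $\sigma$-finite for $\mathcal H^\varphi$.

**Theorem 3.** (i) If $\Omega^\pm\subset\mathbb R^n$ are complementary NTA domains and $\mathcal H^{n-1}(\partial\Omega\cap B)<\infty$ for every ball $B$, then $\mathcal H^{n-1}(NU(\Omega))=0$. (ii) If $n=2$, $\Omega^\pm$ are as above and $\log h\in C(\partial\Omega)$, then $\mathcal H^1(\partial\Omega\cap B)<\infty$ for every ball $B$; hence $\mathcal H^1(NU(\Omega))=0$.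

So for $n=2$ Theorem 2 is sharp. Whether $\mathcal H^{n-1}(NU)>0$ is possible for $n\ge3$ without local finiteness of $\mathcal H^{n-1}$ on $\partial\Omega$ is not decided here. Theorems 1 and 2 do not use Theorem 3.

**Two cases by hand.** For a half-plane $h$ is constant and the blow-up is unique. For a corner, $\Omega^+=\{0<\arg z<\theta\}$ with $0<\theta<2\pi$, the functions $u^\pm$ are $|z|^{\pi/\theta}\sin(\pi\arg z/\theta)$ and its analogue with $2\pi-\theta$. The densities with respect to arc length are the normal derivatives, so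
$$h=\frac{\theta}{2\pi-\theta}\,|z|^{\frac{\pi}{2\pi-\theta}-\frac\pi\theta},$$
which tends to $0$ or $\infty$ at the vertex unless $\theta=\pi$. Corners are excluded by continuity of $\log h$; slow turning is not excluded by such a computation.

## 3. Conformal welding: $h$ becomes the derivative of a function of one variable

**Facts on quasiconformal (qc) maps.** A homeomorphism $F$ between plane domains is qc with dilatation $\mu$ if it lies in $W^{1,2}_{loc}$ and $F_{\bar z}=\mu F_z$ a.e. with $\|\mu\|_\infty<1$; it is $K$-qc if $\|\mu\|_\infty\le\frac{K-1}{K+1}$. We use the textbook facts: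

* (Q1) compositions and inverses of qc maps are qc; null sets are preserved; a qc map with $\mu=0$ a.e. is conformal (Weyl's lemma); if $F,V$ have the same dilatation, $F\circ V^{-1}$ is conformal;
* (Q2) for $\|\mu\|_\infty<1$ there is exactly one qc homeomorphism $F$ of $\mathbb C$ with dilatation $\mu$, $F(0)=0$, $F(1)=1$, and every other qc homeomorphism of $\mathbb C$ with dilatation $\mu$ is $AF+B$;
* (Q3) the $K$-qc homeomorphisms of $\mathbb C$ fixing $0,1$ are a compact family for locally uniform convergence, closed under inversion;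
* (Q4) lines are removable: a homeomorphism of a plane domain that is $K$-qc off a line is $K$-qc;
* (Q5) a $K$-qc map of $\mathbb C$ is $\theta$-quasisymmetric, with $\theta$ an increasing homeomorphism of $[0,\infty)$ depending on $K$: $|p-q|\le t|p-s|$ implies $|F(p)-F(q)|\le\theta(t)|F(p)-F(s)|$.

**Definition.** For $\lambda>0$ let $\mathcal W_\lambda$ be the set of increasing homeomorphisms $w$ of $\mathbb R$ with $w(0)=0$ and $e^{-\lambda}|x-y|\le|w(x)-w(y)|\le e^\lambda|x-y|$. Put $V_w(x+iy)=w(x)+iy$ for $y\le0$. This is a bi-Lipschitz homeomorphism of $\overline{\mathbb H^-}$; since $\partial_{\bar z}V_w=\frac12(w'-1)$ and $\partial_zV_w=\frac12(w'+1)$, it is qc with $\mu=\frac{w'-1}{w'+1}$, $|\mu|\le\tanh(\lambda/2)$. A *welding pair* for $w$ is a pair of continuous maps $f:\overline{\mathbb H^+}\to\mathbb C$, $g:\overline{\mathbb H^-}\to\mathbb C$, holomorphic in the open half-planes, with $f=g\circ w$ on $\mathbb R$, $f(0)=0$, $f(1)=1$, such that $F=f$ on $\overline{\mathbb H^+}$, $F=g\circ V_w$ on $\mathbb H^-$ is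 a homeomorphism of $\mathbb C$ onto $\mathbb C$. Write $\Gamma_w=f(\mathbb R)$, a closed set.

Two examples: for $w(t)=ct$ with $c>0$ the pair is $(z,z/c)$ and $\Gamma_w=\mathbb R$; for $w_\beta$ it is $(f_\beta,g_\beta)$ of Section 1 and the curve is $\Sigma_\beta$.

**Lemma 2.** Let $w\in\mathcal W_\lambda$.

1. There is a unique welding pair $(f_w,g_w)$, and $F_w$ is $K(\lambda)$-qc on $\mathbb C$.
2. If $w_j\in\mathcal W_\lambda$ and $w_j\to w$ locally uniformly, then $F_{w_j}\to F_w$, $F_{w_j}^{-1}\to F_w^{-1}$, $g_{w_j}\to g_w$ locally uniformly, and for every ball $B$, $\operatorname{excess}(\Gamma_{w_j}\cap B,\Gamma_w)\to0$ and $\operatorname{excess}(\Gamma_w\cap B,\Gamma_{w_j})\to0$.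
3. For $x\in\mathbb R$, $s>0$, the function $w_{x,s}(t)=(w(x+st)-w(x))/s$ lies in $\mathcal W_\lambda$ and $F_{w_{x,s}}(z)=\dfrac{F_w(x+sz)-F_w(x)}{F_w(x+s)-F_w(x)}$.
4. If $w(x+1)=w(x)+1$, then $f_w(z+1)=f_w(z)+1$, $g_w(z+1)=g_w(z)+1$, and $f_w(z)-z$, $g_w(z)-z$ are bounded. If in (2) all $w_j$ and $w$ are of this kind, then $f_{w_j}\to f_w$, $g_{w_j}\to g_w$ uniformly on $\overline{\mathbb H^\pm}\cap S_M$ for each $M$.

*Proof.* **(1): existence and uniqueness from the Beltrami equation.** Let $\mu=0$ on $\mathbb H^+$ and $\mu=\mu_{V_w}$ on $\mathbb H^-$, and let $F$ be the normalized solution. Then $f=F|_{\overline{\mathbb H^+}}$ and $g=F\circ V_w^{-1}$ are holomorphic in the open half-planes by (Q1), and they form a welding pair. Conversely, for any welding pair, $F$ is qc off $\mathbb R$ with dilatation $\mu$, hence qc by (Q4), hence equal to the normalized solution.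

**(2): compactness plus uniqueness.** Let $F_\infty$ be a subsequential limit of $F_{w_j}$; by (Q3) it is a qc homeomorphism fixing $0,1$. If $y=w(x)$, then $|w_j^{-1}(y)-x|\le e^\lambda|w(x)-w_j(x)|$, so $V_{w_j}^{-1}\to V_w^{-1}$ locally uniformly. Then $g_{w_j}=F_{w_j}\circ V_{w_j}^{-1}\to F_\infty\circ V_w^{-1}$, which is therefore holomorphic in $\mathbb H^-$, and $F_\infty$ is holomorphic in $\mathbb H^+$. So $(F_\infty|_{\overline{\mathbb H^+}},F_\infty\circ V_w^{-1})$ is a welding pair for $w$, and $F_\infty=F_w$ by (1). Every subsequence has such a further subsequence, so the whole sequence converges. Any subsequential limit of $F_{w_j}^{-1}$ inverts $F_w$, so $F_{w_j}^{-1}\to F_w^{-1}$.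

The first excess is at most $\sup\{|F_{w_j}(x)-F_w(x)|:x\in\mathbb R,\ F_{w_j}(x)\in B\}$, and these $x$ lie in a fixed compact set because $F_{w_j}^{-1}\to F_w^{-1}$ uniformly on $B$. The second is at most $\sup\{|F_{w_j}(x)-F_w(x)|:x\in\mathbb R,\ F_w(x)\in B\}$. Both tend to $0$.

**(3): renormalizing.** That $w_{x,s}\in\mathcal W_\lambda$ is immediate. The displayed map is a homeomorphism of $\mathbb C$ fixing $0,1$, holomorphic in $\mathbb H^+$. Since $V_w(x+sz)=w(x)+sV_{w_{x,s}}(z)$, on $\overline{\mathbb H^-}$ it equals $\tilde g\circ V_{w_{x,s}}$ with $\tilde g(\zeta)=\frac{g_w(w(x)+s\zeta)-F_w(x)}{F_w(x+s)-F_w(x)}$. So it comes from a welding pair, and (1) applies.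

**(4): periodic weldings give periodic curves.** The dilatation of $F=F_w$ is $1$-periodic, so $F(z+1)=AF(z)+B$ with $A\ne0$ by (Q2), and $z=0$ gives $B=1$. If $A\neq1$, the map $\zeta\mapsto A\zeta+1$ has a fixed point, which is $F(z_0)$ for some $z_0$, so $F(z_0+1)=F(z_0)$, impossible. So $A=1$. Since $V_w(z+1)=V_w(z)+1$, also $g_w(z+1)=g_w(z)+1$.

For boundedness let $\operatorname{Im}z\ge2$. The growth theorem in the disc of radius $2$ about $z$ gives $1=|f(z+1)-f(z)|\ge|f'(z)|/(3/2)^2$, so $f'$ is bounded there. The function $p=f-z$ is $1$-periodic, $p(z)=P(e^{2\pi iz})$ with $P$ holomorphic in the punctured disc, and $p'=2\pi iqP'(q)$ is bounded, so $|P'(q)|\le C/|q|$ and $|P(q)|\le C'+C\log\frac1{|q|}$ near $q=0$. So the singularity at $0$ is removable, and $p$ is bounded for large $\operatorname{Im}z$; on the rest of $\overline{\mathbb H^+}$ it is bounded by continuity and periodicity. The same argument applies to $g$. Finally $f_{w_j}-f_w$ and $g_{w_j}-g_w$ are $1$-periodic, so (2) gives uniform convergence on strips.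 $\square$

**Lemma 3.** Let $w\in\mathcal W_\lambda$, $(f,g)=(f_w,g_w)$, $D^+=f(\mathbb H^+)$, $D^-=g(\mathbb H^-)$, and $\Omega^\pm=D^\pm\times\mathbb R^{n-2}$. Then $u^+(x',x'')=\operatorname{Im}f^{-1}(x')$ and $u^-(x',x'')=-\operatorname{Im}g^{-1}(x')$ are positive and harmonic in $\Omega^\pm$, continuous up to the boundary, zero there, and the measures they define by $\phi\mapsto\int u^\pm\Delta\phi$ are
$$\omega^+=f_*(dx)\otimes\mathcal L^{n-2},\qquad\omega^-=g_*(dx)\otimes\mathcal L^{n-2}=f_*(w'dx)\otimes\mathcal L^{n-2}.$$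
So, when $\Omega^\pm$ are NTA, for poles at infinity $\omega^+\ll\omega^-\ll\omega^+$ and $h(f(x),x'')=w'(x)$.

*Proof.* The domains $D^\pm$ are connected and complementary with common boundary $\Gamma_w$, because $F_w$ is a homeomorphism; the same then holds for $\Omega^\pm$ with common boundary $\Gamma_w\times\mathbb R^{n-2}$. The first assertions are clear. Let first $n=2$, $\phi\in C_c^\infty(\mathbb R^2)$, $\delta>0$. The function $\phi\circ f$ has compact support in $\overline{\mathbb H^+}$ and is smooth in $\mathbb H^+$. Green's formula with the harmonic function $y-\delta$, which vanishes on $y=\delta$, gives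
$$\int_{y>\delta}(y-\delta)\,\Delta(\phi\circ f)\,dx\,dy=\int_{\mathbb R}\phi(f(x+i\delta))\,dx.$$
Since $\Delta(\phi\circ f)=|f'|^2(\Delta\phi)\circ f$, the left side equals $\int_{D^+}(u^+-\delta)_+\Delta\phi$, which tends to $\int_{D^+}u^+\Delta\phi$ by dominated convergence, $u^+|\Delta\phi|$ being integrable. The right side tends to $\int\phi(f(x))\,dx$. For $n>2$, integrate this over $x''$ and note that $\int\Delta_{x''}\phi\,dx''=0$. The computation for $g$ is identical. On $\mathbb R$ we have $g=f\circ w^{-1}$, so $\int\phi(g(y))\,dy=\int\phi(f(x))w'(x)\,dx$. As $e^{-\lambda}\le w'\le e^\lambda$ a.e., the rest follows. $\square$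

So for the spiral $h$ is $1$ on one arm and $e^\beta$ on the other, as announced. We now look for $w\in C^1$ with $w'>0$ whose curve turns at many points.

## 4. One jump, one analytic curve, images of curves: three attempts that stop

**The spiral itself.** Its $\log h$ jumps by $\beta$ at $0$, so it is not continuous, and $0$ is the only bad point.

**Smoothing the spiral.** Let $\mathcal D$ be the set of real-analytic diffeomorphisms $v$ of $\mathbb R$ with $v'>0$, $v(0)=0$, $v(x+1)=v(x)+1$; then $|v(x)-x|\le1$. Replacing the spiral by a nearby $v\in\mathcal D$ makes $\log h$ analytic and spreads the spiral periodically. But Lemma 5 below shows that $\Gamma_v$ is then a regular analytic curve, so at each point its only blow-up is the tangent line. The turning ends at a finite scale. One must insert spirals again at smaller scales, infinitely often, and the logarithms of the factors entering $w'$ must add up to a continuous function. This is fine if the $k$-th insertion changes $\log w'$ by about $2^{-k}\varepsilon$.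

**Inserting by taking images.** Suppose we have a curve $f(\mathbb R)$ with $f=f_w$, $w\in\mathcal D$, and want to insert a small copy $N^{-1}\Gamma_v$ of another curve. It is natural to extend $f$ to a conformal map $\hat f$ of a strip around $\mathbb R$ and to take $\hat f(N^{-1}\Gamma_v)$. The geometry is right: conformal maps at small scales are similarities. But $\hat f$ lives only on a strip, so composing it with the Riemann maps of the sides of $N^{-1}\Gamma_v$ does not give Riemann maps of the sides of the new curve. The new welding is not known, and so neither is $h$.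

**Inserting on the welding side.** Instead, prescribe the welding. For $v\in\mathcal D$, $N\in\mathbb N$ put $v_N(x)=N^{-1}v(Nx)\in\mathcal D$ and replace $w$ by $w\circ v_N$. Then exactly
$$\log(w\circ v_N)'=\log w'\circ v_N+\log v'(N\,\cdot),\tag{4.1}$$
so $h$ is under control. What is no longer exact is the curve. The point that makes the proof work is Lemma 5: the curve of $w\circ v_N$ is $\Psi_N(N^{-1}\Gamma_v)$ with $\Psi_N$ univalent on a fixed strip and $\Psi_N\to\hat f$. So the picture from the previous paragraph survives up to a small conformal correction.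

## 5. Closeness to a line under small changes

These three rules transfer $\eta$-closeness between nearby sets and nearby centers. Suppose $A$ is $\eta$-close to $L$ at $(Q,r)$. Since sets are closed, distances are attained.

**(R1)** *Let $A=f(\mathbb R)$, $\tilde A=\tilde f(\mathbb R)$ be closed, $\sup_{\mathbb R}|f-\tilde f|\le\eta r$, $Q=f(x)$, $\tilde Q=\tilde f(x)$, $6\eta\le\frac14$. Then $\tilde A$ is $6\eta$-close to $L$ at $(\tilde Q,r/2)$.* If $|\tilde f(y)-\tilde Q|\le r/2$, then $|f(y)-Q|\le r/2+2\eta r\le r$, so $\operatorname{dist}(f(y)-Q,L)\le\eta r$ and $\operatorname{dist}(\tilde f(y)-\tilde Q,L)\le3\eta r$. If $p\in(\tilde Q+L)\cap B(\tilde Q,r/2)$, then some $f(y)$ is within $\eta r$ of $p-\tilde Q+Q$, so $|p-\tilde f(y)|\le3\eta r$.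

**(R2)** *If $|Q'-Q|\le\eta r$ and $4\eta\le\frac14$, then $A$ is $4\eta$-close to $L$ at $(Q',r/2)$.* If $z\in A\cap B(Q',r/2)$, then $|z-Q|\le r$, so $\operatorname{dist}(z,Q'+L)\le2\eta r$. If $p\in(Q'+L)\cap B(Q',r/2)$, then $p-Q'+Q\in(Q+L)\cap B(Q,r)$ is within $\eta r$ of some $z\in A$, and $|p-z|\le2\eta r$.

**(R3)** *Let $Q=0$, $r\le1$, $A'$ closed, $\operatorname{excess}(A'\cap B(0,1),A)\le\eta r$, $\operatorname{excess}(A\cap B(0,2),A')\le\eta r$, $4\eta\le\frac14$. Then $A'$ is $4\eta$-close to $L$ at $(0,r/2)$.* If $z'\in A'\cap B(0,r/2)$, there is $z\in A$ with $|z-z'|\le\eta r$, so $|z|\le r$ and $\operatorname{dist}(z',L)\le2\eta r$. If $p\in L\cap B(0,r/2)$, there is $z\in A$ with $|p-z|\le\eta r$, so $|z|\le2$, and there is $z'\in A'$ with $|z-z'|\le\eta r$; thus $|p-z'|\le2\eta r$.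

## 6. A periodic analytic curve that shows every direction near the integers

**Lemma 4.** For $\varepsilon\in(0,1)$, $\eta\in(0,\frac1{16}]$ there are $v\in\mathcal D$ with $|\log v'|\le\varepsilon$ and $\kappa\in(0,\frac14)$, $r_*\in(0,1)$ such that for every $|t|\le\kappa$ and every line $L$ there is $r\in[r_*,1]$ with $\Gamma_v$ $\eta$-close to $L$ at $(f_v(t),r)$.

*Proof.* Put $\eta'=\eta/64$. Choose $\beta$ so small that Lemma 1 applies with $\eta'$ and $|\log(2-e^\beta)|\le2\beta\le\varepsilon$. (As $\beta\to0$, $\log(2-e^\beta)=-\beta+O(\beta^2)$.)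

**Step 1, periodize.** We want a periodic welding that is $w_\beta$ near $0$. Let $v_0(0)=0$, $v_0(x+1)=v_0(x)+1$, with $v_0'=e^\beta$ on $(-\frac14,0)$, $1$ on $(0,\frac12)$, $2-e^\beta$ on $(\frac12,\frac34)$; these slopes have integral $\frac{e^\beta}4+\frac12+\frac{2-e^\beta}4=1$. Then $v_0\in\mathcal W_{2\beta}$, and $v_0(st)/s=w_\beta(t)$ for $|t|\le\frac1{4s}$. By Lemma 2(2),(3), with $c=F_{v_0}(s)$, the curves $c^{-1}\Gamma_{v_0}$ converge to $\Sigma_\beta$ as $s\to0$. Choose $s$ so small that $|c|\le1$ and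
$$\operatorname{excess}(c^{-1}\Gamma_{v_0}\cap B(0,1),\Sigma_\beta)\le\eta'r_\beta,\qquad\operatorname{excess}(\Sigma_\beta\cap B(0,2),c^{-1}\Gamma_{v_0})\le\eta'r_\beta.$$
By Lemma 1 and (R3), $c^{-1}\Gamma_{v_0}$ is $4\eta'$-close to each line at $(0,r)$ for some $r\in[\frac{r_\beta}2,\frac12]$. Multiplying by $c$ permutes the lines, so $\Gamma_{v_0}$ is $4\eta'$-close to each line at $(0,r)$ for some $r\in[\frac{|c|r_\beta}2,\frac{|c|}2]$.

**Step 2, smooth.** Analyticity will be needed to extend conformal maps. Let $v_\tau=v_0*G_\tau-(v_0*G_\tau)(0)$ with $G_\tau$ Gaussian. Then $v_\tau\in\mathcal D$, and $2-e^\beta\le v_\tau'\le e^\beta$, so $|\log v_\tau'|\le2\beta\le\varepsilon$; and $v_\tau\to v_0$ uniformly as $\tau\to0$. By Lemma 2(2) and (R3), for small $\tau$ and $v=v_\tau$, $\Gamma_v$ is $16\eta'$-close to each line at $(0,r)$ for some $r\in[\frac{|c|r_\beta}4,\frac{|c|}4]$.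

**Step 3, move the center.** Choose $\kappa\in(0,\frac14)$ with $|f_v(t)|\le16\eta'\cdot\frac{|c|r_\beta}4$ for $|t|\le\kappa$. By (R2), $\Gamma_v$ is $64\eta'=\eta$-close to each line at $(f_v(t),r)$ for some $r\in[\frac{|c|r_\beta}8,\frac{|c|}8]$. Take $r_*=\frac{|c|r_\beta}8$. $\square$

## 7. Grafting: the curve of $w\circ v_N$

**Lemma 5.** Let $w,v\in\mathcal D$, $w_N=w\circ v_N\in\mathcal D$, with welding pairs $(f,g),(f_v,g_v),(f_N,g_N)$ for $w,v,w_N$. There is $\rho>0$ such that $f|_{\mathbb R}$ extends to a univalent $\hat f$ on $S_{3\rho}$ with $\hat f(z+1)=\hat f(z)+1$; and for all large $N$ there is a univalent $\Psi_N$ on $S_{2\rho}$ with $\Psi_N(\zeta+1)=\Psi_N(\zeta)+1$, $f_N(x)=\Psi_N(N^{-1}f_v(Nx))$ for $x\in\mathbb R$, $\Gamma_{w_N}=\Psi_N(N^{-1}\Gamma_v)$, and $\Psi_N\to\hat f$ uniformly on $S_\rho$. Moreover $\Gamma_w$, and likewise $\Gamma_v$, is a regular analytic curve.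

*Proof.* **Step 1, extend $f$ across $\mathbb R$.** By analyticity and periodicity there is $\rho>0$ such that $w$ is holomorphic on $S_{4\rho}$ with $\operatorname{Re}w'>0$ on $\overline{S_{3\rho}}$. On a convex set $\operatorname{Re}w'>0$ implies injectivity, so $w$ is univalent on $S_{3\rho}$; and $\operatorname{Im}w(x-iy)=-\int_0^y\operatorname{Re}w'(x-is)\,ds<0$ for $0<y<3\rho$, so $w$ maps $S_{3\rho}\cap\mathbb H^-$ into $\mathbb H^-$. Let $\hat f=f$ on $S_{3\rho}\cap\overline{\mathbb H^+}$ and $\hat f=g\circ w$ on $S_{3\rho}\cap\mathbb H^-$. It is continuous because $f=g\circ w$ on $\mathbb R$, hence holomorphic by Morera. It is injective on each piece, and $f(\mathbb H^+)$, $\Gamma_w$, $g(\mathbb H^-)$ are disjoint, so it is univalent. The relation $\hat f(z+1)=\hat f(z)+1$ is clear. Since $\hat f'\ne0$ on $\mathbb R$, $\Gamma_w$ is a regular analytic curve; applied to $v$, the same holds for $\Gamma_v$.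

**Step 2, define $\Psi_N$ from the two sides.** Let $u_N(z)=N^{-1}f_v(Nz)$ on $\overline{\mathbb H^+}$, $t_N(z)=N^{-1}g_v(Nz)$ on $\overline{\mathbb H^-}$, $\gamma_N=N^{-1}\Gamma_v=u_N(\mathbb R)$. Then $u_N=t_N\circ v_N$ on $\mathbb R$, the images of $u_N,t_N$ are closed, cover $\mathbb C$ and meet only in $\gamma_N$, and by Lemma 2(4) $|u_N(z)-z|,|t_N(z)-z|\le M/N$ with $M$ independent of $N$. Let $M/N<\rho$. For $\zeta\in S_{2\rho}$ put
$$\Psi_N(\zeta)=\begin{cases}f_N(u_N^{-1}(\zeta)),&\zeta\in u_N(\overline{\mathbb H^+}),\\ g_N(w(t_N^{-1}(\zeta))),&\zeta\in t_N(\overline{\mathbb H^-}).\end{cases}$$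
In the second case $t_N^{-1}(\zeta)\in S_{3\rho}\cap\overline{\mathbb H^-}$, so $w$ is defined there and takes values in $\overline{\mathbb H^-}$. On $\gamma_N$, for $\zeta=u_N(x)=t_N(v_N(x))$, the lines give $f_N(x)$ and $g_N(w(v_N(x)))=g_N(w_N(x))=f_N(x)$. So $\Psi_N$ is continuous. It is holomorphic off the regular analytic curve $\gamma_N$, hence holomorphic: straighten the curve locally by a conformal map and use Morera. It is injective, since the three pieces map injectively into the disjoint sets $f_N(\mathbb H^+),\Gamma_{w_N},g_N(\mathbb H^-)$. As $u_N(z+1)=u_N(z)+1$, $t_N(z+1)=t_N(z)+1$, periodicity follows. By definition $f_N=\Psi_N\circ u_N$ on $\mathbb R$, and $\gamma_N\subset S_{2\rho}$, so $\Gamma_{w_N}=\Psi_N(\gamma_N)$.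

**Step 3, convergence.** We have $w_N\to w$ uniformly, within a fixed $\mathcal W_\lambda$, so $f_N\to f$, $g_N\to g$ uniformly on strips by Lemma 2(4). Points with $\operatorname{Im}\zeta=\rho>M/N$ are not in $t_N(\overline{\mathbb H^-})$, so they lie in $u_N(\mathbb H^+)$; likewise points with $\operatorname{Im}\zeta=-\rho$ lie in $t_N(\mathbb H^-)$. The maps $f,g,w$ are uniformly continuous on the relevant closed strips, by periodicity, and $u_N^{-1},t_N^{-1}$ move points by at most $M/N$. So on $\operatorname{Im}\zeta=\rho$ we have $\Psi_N=f_N\circ u_N^{-1}\to f=\hat f$ uniformly, and on $\operatorname{Im}\zeta=-\rho$, $\Psi_N=g_N\circ w\circ t_N^{-1}\to g\circ w=\hat f$ uniformly. The maximum principle for the $1$-periodic function $\Psi_N-\hat f$ on $\overline{S_\rho}$ gives uniform convergence on $S_\rho$. $\square$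

**Bi-Lipschitz constants.** The purpose of the next estimates is a constant for $f_N$ that does not depend on $N$. On $\overline{S_\rho}\times\overline{S_\rho}$ let $R(z,z')=\frac{|\hat f(z)-\hat f(z')|}{|z-z'|}$, with value $|\hat f'(z)|$ on the diagonal. It is continuous (it equals $|\int_0^1\hat f'(z'+t(z-z'))\,dt|$), positive, invariant under $(z,z')\mapsto(z+1,z'+1)$, and tends to $1$ uniformly as $|z-z'|\to\infty$ because $\hat f(z)-z$ is bounded. So $R$ is bounded above and below by positive constants; in particular $f|_{\mathbb R}$ is bi-Lipschitz.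

Suppose $R\in[\frac1L,L]$ on $\mathbb R\times\mathbb R$, $L\ge1$. There is $T$ with $R\in[\frac12,2]$ when $|z-z'|\ge T$. The set $\{|z-z'|\le T\}$ is compact modulo diagonal translation, so $R$ is uniformly continuous there. Comparing $R(z,z')$ with $R(\operatorname{Re}z,\operatorname{Re}z')$, we get $R\in[\frac1{2L},2L]$ on $S_\sigma\times S_\sigma$ for some $\sigma\in(0,\rho/2)$.

Cauchy's estimates give $\Psi_N'-\hat f'\to0$ uniformly on $S_{\rho/2}$. When $|\Psi_N'-\hat f'|\le\frac1{4L}$ on the convex set $S_\sigma$, $\Psi_N-\hat f$ is $\frac1{4L}$-Lipschitz there. So for all large $N$: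

* **(G1)** $\Psi_N$ is bi-Lipschitz on $S_\sigma$ with constant $4L$; in particular $\frac1{4L}\le|\Psi_N'|\le4L$ there.
* **(G2)** $|\Psi_N''|\le C$ on $S_{\rho/2}$ with $C$ independent of $N$, by Cauchy's estimates, as $\Psi_N(\zeta)-\zeta$ is bounded on $S_\rho$ uniformly in $N$.
* **(G3)** If $f_v|_{\mathbb R}$ is $\Lambda$-bi-Lipschitz, then $f_N|_{\mathbb R}$ is $4L\Lambda$-bi-Lipschitz: $f_N=\Psi_N\circ u_N$ on $\mathbb R$, and $u_N|_{\mathbb R}$ is $\Lambda$-bi-Lipschitz with values in $\overline{S_{M/N}}\subset S_\sigma$.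

**Lemma 6.** In Lemma 5 let $v,\kappa,r_*,\eta$ be as in Lemma 4 and $f|_{\mathbb R}$ be $L$-bi-Lipschitz, $L\ge1$. For all large $N$: if $\operatorname{dist}(Nx,\mathbb Z)\le\kappa$, then for every line $\ell$ there is $r''\in[\frac{r_*}{8LN},\frac{2L}N]$ such that $\Gamma_{w_N}$ is $4\eta$-close to $\ell$ at $(f_N(x),r'')$.

*Proof.* **Step 1, replace $\Psi_N$ by a similarity.** Let $\zeta_0=N^{-1}f_v(Nx)$, $\Psi=\Psi_N$, $b_0=\Psi'(\zeta_0)$, so $\Psi(\zeta_0)=f_N(x)$. Since $\Gamma_v$ is invariant under $z\mapsto z+1$, Lemma 4 gives $r\in[r_*,1]$ such that $\gamma_N$ is $\eta$-close to $\ell'=b_0^{-1}\ell$ at $(\zeta_0,r')$, $r'=r/N$. Let $T(\zeta)=\Psi(\zeta_0)+b_0(\zeta-\zeta_0)$. For large $N$, $B(\zeta_0,r')\subset S_\sigma$, and by (G1), (G2)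
$$|\Psi-T|\le\tfrac C2r'^2\le\eta|b_0|r'\quad\text{on }B(\zeta_0,r').$$
Put $r''=|b_0|r'/2$, which lies in the asserted interval by (G1).

**Step 2, the curve is near the line.** Let $p\in\Gamma_{w_N}$, $|p-\Psi(\zeta_0)|\le r''$. On $\partial B(\zeta_0,r')$, $|\Psi-T|<|b_0|r'/2\le|T-p|$. By Rouché $\Psi-p$ has a zero $\zeta\in B(\zeta_0,r')$, as $T-p$ does. Since $p\in\Psi(\gamma_N)$ and $\Psi$ is injective, $\zeta\in\gamma_N$. Then $\operatorname{dist}(\zeta,\zeta_0+\ell')\le\eta r'$, so $\operatorname{dist}(T(\zeta),\Psi(\zeta_0)+\ell)\le\eta|b_0|r'$ and $\operatorname{dist}(p,\Psi(\zeta_0)+\ell)\le2\eta|b_0|r'=4\eta r''$.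

**Step 3, the line is near the curve.** Let $p\in\Psi(\zeta_0)+\ell$, $|p-\Psi(\zeta_0)|\le r''$. Then $T^{-1}p\in(\zeta_0+\ell')\cap B(\zeta_0,r'/2)$, so some $\zeta\in\gamma_N\cap B(\zeta_0,r')$ has $|\zeta-T^{-1}p|\le\eta r'$, and $|\Psi(\zeta)-p|\le|\Psi(\zeta)-T(\zeta)|+|b_0||\zeta-T^{-1}p|\le4\eta r''$. $\square$

## 8. Infinitely many grafts with summable logarithms

Fix $\varepsilon\in(0,\frac12]$ and a nonincreasing $q:(0,1]\to(0,\infty)$ with $q(0+)=\infty$ and $q(r)\le r^{-1/2}$. The function $q$ measures the loss we accept in size; it is chosen in Section 11.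

**Choices made before any scale.** Let $\varepsilon_k=2^{-k}\varepsilon$, $\eta_k=2^{-k}/100$. Let $v_k,\kappa_k,r_k$ (for $r_*$) be given by Lemma 4 for $(\varepsilon_k,\eta_k)$, and let $\Lambda_k\ge1$ be a bi-Lipschitz constant of $f_{v_k}|_{\mathbb R}$. Define
$$L_0=1,\quad L_k=4L_{k-1}\Lambda_k,\qquad P_k=\prod_{1\le j\le k}\kappa_j^{-1}.$$

**Choice of the scales.** Let $w_0=\mathrm{id}$, so $f_0(z)=z$, $N_0=1$, $\kappa_0:=1$. Inductively let $w_k=w_{k-1}\circ(v_k)_{N_k}$, $f_k=f_{w_k}$, $\Gamma_k=f_k(\mathbb R)$, $s_k=r_k/(8L_{k-1}N_k)$, with $N_k$ so large that: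

* (a) $\sup|\log w_k'-\log w_{k-1}'|\le2\varepsilon_k$;
* (b) $\sup_{\mathbb R}|f_k-f_{k-1}|\le\delta_k$, where $\delta_1=1$ and $\delta_k=2^{-k}\min_{1\le j<k}\min\{4\eta_js_j,\frac1{4L_jN_j}\}$ for $k\ge2$;
* (c) $f_k|_{\mathbb R}$ is $L_k$-bi-Lipschitz;
* (d) if $\operatorname{dist}(N_kx,\mathbb Z)\le\kappa_k$, then for every line $\ell$ there is $r\in[s_k,2^{-k}]$ with $\Gamma_k$ $4\eta_k$-close to $\ell$ at $(f_k(x),r)$;
* (e) $N_k\ge2^k$, $N_k\ge6N_{k-1}/\kappa_{k-1}$, and $q(1/N_k)\ge P_{k+1}L_{k+1}$.

Each holds for all large $N_k$. For (a) use (4.1): $|\log v_k'|\le\varepsilon_k$, and $\log w_{k-1}'$ is uniformly continuous while $(v_k)_N$ moves points by at most $1/N$. For (b) use Lemma 2(4) with $w_{k-1}\circ(v_k)_N\to w_{k-1}$. For (c) use (G3) with $L=L_{k-1}$, $\Lambda=\Lambda_k$. For (d) use Lemma 6 with $L=L_{k-1}$ and $2L_{k-1}/N_k\le2^{-k}$. In (e), $L_{k+1}$ and $P_{k+1}$ do not depend on any $N_j$, and $q(0+)=\infty$.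

**The limit.** By (a), all $w_k\in\mathcal W_{2\varepsilon}$ and $\log w_k'$ converges uniformly. Also $|w_k-w_{k-1}|\le e^{2\varepsilon}/N_k$, so $w_k$ converges uniformly. So $w=\lim w_k$ is $C^1$ with
$$w'>0\text{ continuous},\qquad|\log w'|\le2\varepsilon,\qquad w(x+1)=w(x)+1.\tag{8.1}$$
Let $(f,g)=(f_w,g_w)$, $F=F_w$, $\Gamma=f(\mathbb R)$. By Lemma 2, $f_k\to f$, and summing (b) over $k>j$,
$$\sup_{\mathbb R}|f-f_j|\le\min\Big\{4\eta_js_j,\frac1{4L_jN_j}\Big\}\qquad(j\ge1).\tag{8.2}$$

## 9. The Cantor set of spinning points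

Let $\mathcal I_0=\{[0,1]\}$. Let $\mathcal I_k$ be the set of intervals $[\frac{m-\kappa_k}{N_k},\frac{m+\kappa_k}{N_k}]$, $m\in\mathbb Z$, contained in some $J\in\mathcal I_{k-1}$; these are disjoint as $\kappa_k<\frac14$. Put $E=\bigcap_k\bigcup\mathcal I_k$, a compact set. If $x\in E$, then $\operatorname{dist}(N_kx,\mathbb Z)\le\kappa_k$ for every $k\ge1$, so (d) applies at every generation.

**A measure on $E$.** The number of children of $J\in\mathcal I_{k-1}$ is at least $N_k|J|-2\ge N_k|J|/2$, since $N_k|J|\ge4$ by (e): for $k=1$, $N_1\ge6$, and for $k\ge2$, $N_k\cdot2\kappa_{k-1}/N_{k-1}\ge12$. Let $\mu$ be the probability measure on $E$ with $\mu(J)$ split equally among the children of $J$. Let $D_k=\max_{I\in\mathcal I_k}\mu(I)/|I|$. Then $D_0=1$, and for a child $I$ of $J$, $\mu(I)\le D_{k-1}|J|\cdot\frac2{N_k|J|}$ while $|I|=\frac{2\kappa_k}{N_k}$. So $D_k\le D_{k-1}/\kappa_k$, that is, $D_k\le P_k$. An interval of length $t\ge1/N_k$ meets at most $N_kt+2\le3N_kt$ intervals of $\mathcal I_k$, each of mass at most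 $2P_k\kappa_k/N_k\le P_k/N_k$. Thus
$$\mu(T)\le3P_k|T|\quad\text{for every interval }T\text{ with }|T|\ge1/N_k.\tag{9.1}$$

**Why the scales must be far apart.** One might make each generation just fine enough to fit into the previous one, $N_k=C_kN_{k-1}/\kappa_{k-1}$ with $1\le C_k\le C_*$. Even if (a)–(d) could be arranged, this would fail. A parent has at most $2C_*+1$ children for $k\ge2$, so $\log\#\mathcal I_k=O(k)$, while the intervals of $\mathcal I_k$ have length $2\kappa_k/N_k\le2\prod_{j\le k}\kappa_j$. Here $\kappa_j\to0$: in the proof of Lemma 4, $|f_{v_j}(\kappa_j)|\le\eta_j/16\to0$, and the maps $F_{v_j}^{-1}$ lie in a compact family and fix $0$. So $E$ has dimension $0$, and so has $f(E)$, since qc maps are Hölder continuous. In (e), instead, each factor $\kappa_k^{-1}$ lost in density is paid for only at scales where $q$ already exceeds it.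

**Lemma 7.** For every $x\in\mathbb R$, every sequence $r_j\downarrow0$ has a subsequence along which $(\Gamma-f(x))/r_j$ converges in the Attouch–Wets sense to a line. If $x\in E$, then every line is a blow-up of $\Gamma$ at $f(x)$. Hence for $x\in E$ the set of blow-ups at $f(x)$ is exactly the set of all lines.

*Proof.* **Step 1, only lines occur.** Since $w$ is $C^1$, $w_{x,s}(t)\to w'(x)t$ locally uniformly as $s\to0$, and the curve of $t\mapsto ct$ is $\mathbb R$. Given $r_j\downarrow0$, choose $\sigma_j>0$ with $|f(x+\sigma_j)-f(x)|=r_j$; this is possible as $f(z)-z$ is bounded, and $\sigma_j\to0$ as $F^{-1}$ is continuous. By Lemma 2(2),(3), $(\Gamma-f(x))/r_j=e^{i\theta_j}\Gamma_{w_{x,\sigma_j}}$ with $\Gamma_{w_{x,\sigma_j}}\to\mathbb R$. Pass to a subsequence with $e^{i\theta_j}\to e^{i\theta}$. On $B(0,R)$ the rotations $e^{i\theta_j}$ and $e^{i\theta}$ differ by at most $R|e^{i\theta_j}-e^{i\theta}|\to0$, so the limit is $e^{i\theta}\mathbb R$.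

**Step 2, all lines occur when $x\in E$.** Let $Q=f(x)$ and let $\ell$ be a line. For each $j\ge1$, (d) gives $r_j\in[s_j,2^{-j}]$ with $\Gamma_j$ $4\eta_j$-close to $\ell$ at $(f_j(x),r_j)$. By (8.2), $|f-f_j|\le4\eta_js_j\le4\eta_jr_j$, so by (R1) $\Gamma$ is $\hat\eta_j$-close to $\ell$ at $(Q,r_j/2)$ with $\hat\eta_j=24\eta_j\le\frac14$, $\hat\eta_j\to0$. Put $\rho_j=\sqrt{\hat\eta_j}\,r_j/2\to0$ and pass to a subsequence along which $\rho_j$ decreases. For a ball $B\subset B(0,R)$ and $R\sqrt{\hat\eta_j}\le1$ we have $R\rho_j\le r_j/2$, so both excesses between $\frac{\Gamma-Q}{\rho_j}$ and $\ell$ on $B$ are at most $\hat\eta_j\frac{r_j}{2\rho_j}=\sqrt{\hat\eta_j}\to0$. So $\ell$ is a blow-up. The last statement combines both steps and uniqueness of limits. $\square$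

**Lemma 8.** The probability measure $\nu=f_*\mu$ on $f(E)$ satisfies $\nu(B(Q,r))\le C\,r\,q(r)$ for all $Q\in\mathbb C$, $0<r\le1$.

*Proof.* The idea is to use the generation $k$ that matches $r$: at this scale $f$ is bi-Lipschitz with constant about $L_k$ and $\mu$ has density at most about $P_k$. Let $k\ge1$ be minimal with $1/N_k\le r$. By (c) and (8.2), if $|x-y|\ge1/N_k$, then
$$|f(x)-f(y)|\ge\frac{|x-y|}{L_k}-\frac1{2L_kN_k}\ge\frac{|x-y|}{2L_k}.$$
So two points of $\mathbb R\cap f^{-1}(B(Q,r))$ are at distance at most $\max(r,4L_kr)=4L_kr$. This set lies in an interval of length $4L_kr\ge1/N_k$, and (9.1) gives $\nu(B(Q,r))\le12P_kL_kr$. If $k\ge2$, then $r<1/N_{k-1}$ and $P_kL_k\le q(1/N_{k-1})\le q(r)$ by (e). If $k=1$, use $q(r)\ge q(1)>0$. $\square$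

## 10. The domains in $\mathbb R^n$

Let $D^+=f(\mathbb H^+)$, $D^-=g(\mathbb H^-)$ and $\Omega^\pm=D^\pm\times\mathbb R^{n-2}$, unbounded complementary domains with common boundary $\Gamma\times\mathbb R^{n-2}$.

### 10.1 Corkscrews and Harnack chains

Let $k_\Omega$ be quasihyperbolic distance, with length element $|dY|/\delta(Y)$. For $\Omega=\Omega^\pm$ consider:

* **(C)** There is $c>0$ such that for all $Q\in\partial\Omega$, $r>0$ there is $X\in\Omega$ with $|X-Q|\le r$, $\delta(X)\ge cr$.
* **(H)** For every $C\ge1$ there is $T(C)$ such that $\delta(X),\delta(X')\ge\rho$ and $|X-X'|\le C\rho$ imply $k_\Omega(X,X')\le T(C)$.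

**Lemma 9.** If (C) and (H) hold for both $\Omega^\pm$, then $\Omega^\pm$ are NTA, with both forms of the Harnack chain condition.

*Proof.* (C) for both domains is the interior and exterior corkscrew condition. Since $\delta$ is $1$-Lipschitz, $k_\Omega(Y,Y')\le\frac18$ implies $|Y-Y'|\le(e^{1/8}-1)\delta(Y)<\delta(Y)/4$. So a curve of quasihyperbolic length $T$ is covered by a chain of at most $8T+2$ balls $B(Y,\delta(Y)/4)$ centered on it, consecutive ones intersecting, each with radius comparable to its distance to $\partial\Omega$. With (H) and a curve of length at most $T(C)+1$ this is the first form.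

For the second form let $\delta(X),\delta(X')\ge\rho$, $|X-X'|\le2^k\rho$, $k\ge1$. If, say, $\delta(X)\ge2^{k+1}\rho$, then $\delta\ge\delta(X)-2^k\rho\ge\max\{2^k\rho,\frac12\delta(X)\}$ on $[X,X']$, so this segment has quasihyperbolic length at most $1$ and gives the chain. The case $\delta(X')\ge2^{k+1}\rho$ is the same.

Otherwise let $d=\delta(X)=|X-Q|$ with $Q\in\partial\Omega$, so $\rho\le d<2^{k+1}\rho$, and let $m\ge1$ be minimal with $2^md\ge2^{k+1}\rho$. Then $m\le k+1$ and $2^md<2^{k+2}\rho$. Let $X_i$ be points from (C) for $(Q,2^id)$, $0\le i\le m$. Here $|X-X_0|\le2d$ with $\delta\ge cd$ at both points, and $|X_i-X_{i+1}|\le3\cdot2^id$ with $\delta\ge c2^id$ at both points. So by (H) $k_\Omega(X,X_0)$ and $k_\Omega(X_i,X_{i+1})$ are at most a constant $T$. Do the same for $X'$, obtaining $d'=\delta(X')$, $m'$ and $X_i'$. The last points satisfy $\delta(X_m),\delta(X'_{m'})\ge c2^{k+1}\rho$ and $|X_m-X'_{m'}|\le2(2^{k+2}+2^{k+1})\rho+2^k\rho=13\cdot2^k\rho$, so $k_\Omega(X_m,X'_{m'})\le T'$. In total there is a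 curve of quasihyperbolic length at most $(m+m'+2)(T+1)+T'+1\le M'k$, so a chain of at most $Mk$ balls. Along a curve of length at most $T+1$ starting at $X_i$ the function $\delta$ changes at most by the factor $e^{T+1}$, so the radii near stage $i$ are at least a constant times $2^id\ge\delta(X)$; similarly for $X'$, and in the middle they are at least a constant times $2^{k+1}\rho>d$. So the diameters are at least a constant times $\min\{\delta(X),\delta(X')\}$. $\square$

**Lemma 10.** $\Omega^\pm$ satisfy (C) and (H); so they are NTA.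

*Proof.* **Step 1, $n=2$.** By (Q5), and since $V_w$ is bi-Lipschitz, $f=F|_{\overline{\mathbb H^+}}$ and $g=F\circ V_w^{-1}$ and their inverses are $\theta$-quasisymmetric for one $\theta$, where we may assume $\theta(1)\ge1$. We treat $f$; $g$ is identical.

(C): let $Q=f(x)$. Choose $s>0$ with $|f(x+s)-Q|=r/\theta(1)$ and let $X=f(x+is)$. As $|(x+is)-x|=|(x+s)-x|$, we get $|X-Q|\le r$ and $|X-Q|\ge r/\theta(1)^2$. For $y\in\mathbb R$, $|x+is-y|\ge s=|x+is-x|$, so $|X-Q|\le\theta(1)|X-f(y)|$. Hence $\operatorname{dist}(X,\Gamma)\ge r/\theta(1)^3$.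

(H): let $X=f(z)$, $X'=f(z')$. Since $|X-X'|\le C\rho\le C|f(z)-f(\operatorname{Re}z)|$, quasisymmetry of $f^{-1}$ gives $|z-z'|\le\theta(C)\operatorname{Im}z$, and likewise $|z-z'|\le\theta(C)\operatorname{Im}z'$. So the hyperbolic distance $d$ of $z,z'$ satisfies $\cosh d=1+\frac{|z-z'|^2}{2\operatorname{Im}z\operatorname{Im}z'}\le1+\theta(C)^2/2$. By Koebe's theorem $\operatorname{dist}(f(\zeta),\Gamma)\ge\frac14|f'(\zeta)|\operatorname{Im}\zeta$, so $k_{D^+}(X,X')\le4d$.

**Step 2, $n>2$.** The distance of $(p,\xi)$ to $\partial\Omega$ is $\operatorname{dist}(p,\Gamma)$. So if $X'$ is a planar corkscrew point for $Q'$, then $(X',Q'')$ is one for $(Q',Q'')$. If $X=(p,\xi)$, $Y=(p',\xi')$ satisfy $\delta\ge\rho$ and $|X-Y|\le C\rho$, the segment from $(p,\xi)$ to $(p,\xi')$ has quasihyperbolic length at most $C$, and a planar curve from $p$ to $p'$ lifts to $D^\pm\times\{\xi'\}$ with the same quasihyperbolic length. So (H) follows from Step 1. $\square$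

By Lemmas 3 and 10 and (8.1), for poles at infinity $\omega^+\ll\omega^-\ll\omega^+$ and
$$h(f(x),x'')=w'(x),\qquad\log h\in C(\partial\Omega),\qquad|\log h|\le2\varepsilon,\tag{10.1}$$
where continuity on $\partial\Omega$ uses that $f^{-1}$ is continuous on $\Gamma$.

### 10.2 Finite poles

Moving a pole should multiply $\omega^\pm$ by a positive continuous density. Let $\Omega=\Omega^\pm$, $X\in\Omega$, $u=u^\pm$, let $G=G(X,\cdot)$ be the Green function, and $\omega^\infty,\omega^X$ the harmonic measures. We use the boundary Harnack principle for NTA domains (Jerison–Kenig, Adv. Math. 46 (1982); it is a local statement): there are $C_1>1$, $M>1$ depending on the NTA constants such that if $v_1,v_2>0$ are harmonic in $\Omega\cap B(Q,Mr)$, continuous on $\overline\Omega\cap B(Q,Mr)$ and $0$ on $\partial\Omega\cap B(Q,Mr)$, then $\frac{v_1}{v_2}(Y)\le C_1\frac{v_1}{v_2}(Y')$ for $Y,Y'\in\Omega\cap B(Q,r)$.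

**Step 1, $G/u$ has continuous boundary values.** Let $m_r,M_r$ be the infimum and supremum of $G/u$ on $\Omega\cap B(Q,r)$. For $Mr<|X-Q|$ they are positive and finite, by the principle for the pair $(G,u)$. Let $M^2r<|X-Q|$. The functions $G-m_{Mr}u$ and $M_{Mr}u-G$ are nonnegative in $\Omega\cap B(Q,Mr)$. They are in fact positive in the interior of this set: if one vanished at an interior point, it would vanish near this point by the minimum principle, hence on the connected set $\Omega\setminus\{X\}$ by analytic continuation, while $G$ is unbounded at $X$ and $u$ is not. (At points of $\Omega$ on the sphere positivity follows in the same way after replacing $B(Q,Mr)$ by a slightly smaller ball in the principle, which only changes $M$.) The principle for the pairs $(G-m_{Mr}u,u)$ and $(M_{Mr}u-G,u)$ gives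
$$M_r-m_{Mr}\le C_1(m_r-m_{Mr}),\qquad M_{Mr}-m_r\le C_1(M_{Mr}-M_r).$$
Adding,
$$M_r-m_r\le\tfrac{C_1-1}{C_1+1}(M_{Mr}-m_{Mr}).$$
So $G/u$ has a limit $k(Q)\in(0,\infty)$ at each $Q\in\partial\Omega$, and its oscillation on $\Omega\cap B(Q,r)$ tends to $0$ as $r\to0$, locally uniformly in $Q$. So $k$ is continuous.

**Step 2, $k$ is the density.** On an open ball $B$ centered on $\partial\Omega$ with $X\notin\overline B$ let $c_1u\le G\le c_2u$ in $\Omega\cap B$. The functions $G-c_1u\ge0$ and $c_2u-G\ge0$, extended by $0$ to $B\setminus\Omega$, are continuous and subharmonic on $B$: they are harmonic in $\Omega\cap B$, and at the other points their value $0$ is at most any average. The distributional Laplacians on $B$ of the extensions of $u$ and $G$ are $\omega^\infty$ and $\omega^X$; for $G$ this is the formula $\int\phi\,d\omega^X=\phi(X)+\int_\Omega G\,\Delta\phi$. So $c_1\omega^\infty\le\omega^X\le c_2\omega^\infty$ on $B$. Using small balls, where $c_1,c_2$ can be taken arbitrarily close to $k$, we get $d\omega^X/d\omega^\infty=k$,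 positive and continuous. Applying this on both sides, $\omega^+\ll\omega^-\ll\omega^+$ and $\log h\in C(\partial\Omega)$ for all choices of poles.

### 10.3 Blow-ups of the product

Put $A=f(E)\times\mathbb R^{n-2}$. For $Q=(Q',Q'')\in\partial\Omega$, $\frac{\partial\Omega-Q}r=\frac{\Gamma-Q'}r\times\mathbb R^{n-2}$. The distance of $(s,\xi)$ to $S'\times\mathbb R^{n-2}$ is $\operatorname{dist}(s,S')$, so Attouch–Wets convergence of $S_j$ to $S$ implies that of $S_j\times\mathbb R^{n-2}$ to $S\times\mathbb R^{n-2}$. Let $Q\in A$. By Lemma 7 every $L\times\mathbb R^{n-2}$ is a blow-up. Conversely, if $(\partial\Omega-Q)/r_j\to\Sigma$, then by Lemma 7 a subsequence converges to some $L\times\mathbb R^{n-2}$, so $\Sigma=L\times\mathbb R^{n-2}$. Thus the blow-ups at $Q\in A$ are exactly the sets $L\times\mathbb R^{n-2}$, and $A\subset NU(\Omega)$.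

## 11. Size of the spinning set: proofs of Theorems 1 and 2

Let $\varphi_0(r)=r^{n-1}q(r)$, $A_0=f(E)\times[0,1]^{n-2}\subset A$, and let $m=\nu\otimes\mathcal L^{n-2}|_{[0,1]^{n-2}}$, a probability measure carried by the compact set $A_0$. If $U$ is nonempty with $d=\operatorname{diam}U\in(0,1]$, then $U\subset B(x,d)$ for any $x\in U$, so Lemma 8 gives for the outer measure
$$m^*(U)\le C'\varphi_0(d).\tag{11.1}$$
If $d=0$, then $m^*(U)=0$: $rq(r)\le r^{1/2}\to0$, so $\nu$ has no atoms.

*Proof of Theorem 1.* Take $q(r)=\frac12(1+\log\frac1r)$. With $t=\log\frac1r\ge0$ we have $r^{1/2}(1+\log\frac1r)=e^{-t/2}(1+t)\le2e^{-1/2}<2$, so $q(r)\le r^{-1/2}$, and $q$ has all required properties. For $0<s<n-1$, $\varphi_0(r)\le C_sr^s$ on $(0,1]$. So for every cover $\{U_i\}$ of $A_0$ with $\operatorname{diam}U_i\le1$, (11.1) gives $1=m(A_0)\le C'C_s\sum(\operatorname{diam}U_i)^s$. Hence $\mathcal H^s(A)>0$ for all $s<n-1$, and $\dim_{\mathcal H}NU(\Omega)\ge\dim_{\mathcal H}A\ge n-1$. Since $A\subset NU(\Omega)\subset\partial\Omega$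 and $\dim_{\mathcal H}\partial\Omega=n-1$ by the known results of Section 2, equality holds. The domains are NTA by Lemma 10, $h$ is as required by (10.1) and Section 10.2, and the blow-ups at points of $A$ were found in Section 10.3. $\blacksquare$

*Proof of Theorem 2.* On $(0,1]$ take
$$q(r)=\min\Big\{r^{-1/2},\ \tfrac12\big(1+\log\tfrac1r\big),\ \inf_{0<s\le r}\Big(\frac{\varphi(s)}{s^{n-1}}\Big)^{1/2}\Big\}.$$
The infimum is positive: near $0$ the quotient is large, and on $[s_0,1]$ we have $\varphi(s)/s^{n-1}\ge\varphi(s_0)>0$. Clearly $q$ is nonincreasing, tends to $\infty$ at $0$, and $q\le r^{-1/2}$. As $q(r)\le\frac12(1+\log\frac1r)$, the proof of Theorem 1 applies unchanged and gives $\dim_{\mathcal H}A=n-1$ and the rest of Theorem 1. Moreover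
$$\frac{\varphi_0(r)}{\varphi(r)}=\frac{r^{n-1}q(r)}{\varphi(r)}\le\Big(\frac{r^{n-1}}{\varphi(r)}\Big)^{1/2}\to0\qquad(r\to0).$$
If $\mathcal H^\varphi(S)<\infty$, then covering $S$ by sets of diameter at most $\tau\le1$ with $\sum\varphi(\operatorname{diam}U_i)\le\mathcal H^\varphi(S)+1$ gives, by (11.1), $m^*(S)\le C'\sup_{0<r\le\tau}\frac{\varphi_0(r)}{\varphi(r)}\,(\mathcal H^\varphi(S)+1)$. Letting $\tau\to0$, $m^*(S)=0$. Since $m(A_0)=1$, $A_0$ is not a countable union of sets of finite $\mathcal H^\varphi$ measure. As $A_0\subset A$, $A$ is not $\sigma$-finite for $\mathcal H^\varphi$. $\blacksquare$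

## 12. Locally finite boundary measure forces unique tangents: proof of Theorem 3(i)

By Federer (*Geometric Measure Theory*, 4.5.11), $\Omega$ has locally finite perimeter. By the corkscrew conditions on both sides every $Q\in\partial\Omega$ lies in the measure-theoretic boundary. So by Federer's theorem $\mathcal H^{n-1}$-a.e. $Q\in\partial\Omega$ lies in the reduced boundary. For such $Q$, by De Giorgi, $\Omega_r=(\Omega-Q)/r\to H_0$ in $L^1_{loc}$ as $r\to0$, where $H_0$ is a half-space bounded by a hyperplane $\Pi\ni0$. We claim $\partial\Omega_r\to\Pi$ in the Attouch–Wets sense. Let $B$ be a ball and $\delta>0$.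

* Suppose that for a sequence $r\to0$ there are $p_r\in\partial\Omega_r\cap B$ with $\operatorname{dist}(p_r,\Pi)\ge\delta$. Then $B(p_r,\delta/2)$ lies in $H_0$ or in its complement, but by the corkscrew conditions contains balls of radius $c\delta$ both in $\Omega_r$ and in the complement of $\Omega_r$. So $\Omega_r$ and $H_0$ differ on a set of measure at least a constant times $\delta^n$ in a fixed bounded region, contradicting $L^1_{loc}$ convergence.
* Suppose that for a sequence $r\to0$ there are $p_r\in\Pi\cap B$ with $\operatorname{dist}(p_r,\partial\Omega_r)\ge\delta$. Then $B(p_r,\delta/2)$ lies in $\Omega_r$ or in its complement, while $H_0$ occupies exactly half of it, a contradiction.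

So the blow-up at such $Q$ is unique, and $\mathcal H^{n-1}(NU)=0$. $\square$

## 13. In the plane the boundary has locally finite length: proof of Theorem 3(ii)

**Step 1, reduction to a $C^1$ welding.** The set $\widehat{\mathbb C}\setminus\Omega^\pm$ is the closure in $\widehat{\mathbb C}$ of the connected unbounded set $\Omega^\mp$, hence connected, so $\Omega^\pm$ are simply connected. NTA domains are uniform, and simply connected uniform proper subdomains of $\mathbb C$ are quasidisks (Jones; Martio–Sarvas; Jerison–Kenig), so $\partial\Omega\cup\{\infty\}$ is a Jordan curve. Let $f:\mathbb H^+\to\Omega^+$, $g:\mathbb H^-\to\Omega^-$ be conformal, extended to homeomorphisms of the closures fixing $\infty$, and $w=g^{-1}\circ f|_{\mathbb R}$, an increasing homeomorphism of $\mathbb R$. By conformal invariance $\omega^+=f_*(p^+dx)$, $\omega^-=g_*(p^-dx)$ with $p^\pm$ smooth and positive: Poisson kernels for finite poles, constants for poles at infinity (by the computation in Lemma 3). So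
$$\int_{w(I)}p^-\,dx=\omega^-(f(I))=\int_I(h\circ f)\,p^+\,dx$$
for every interval $I$. As $\log h\in C(\partial\Omega)$, the right side is a $C^1$ function of the endpoints with positive derivative density, and $p^->0$ is continuous. So $w$ is $C^1$ with $w'=(h\circ f)p^+/(p^-\circ w)>0$.

**Step 2, what suffices.** Since $\partial\Omega\cap B\subset f(I)$ for a compact interval $I$, and $\mathcal H^1(f(I))\le\int_I|f'|<\infty$ if $f$ is absolutely continuous on $I$, it suffices to show that $f$ is absolutely continuous near each $x_0\in\mathbb R$.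

**Step 3, localization.** We replace $w$ by a map close to the identity, and compare the curves conformally. Replacing $f(z)$ by $f(x_0+\lambda z)$ and $g(\zeta)$ by $g(w(x_0)+\lambda w'(x_0)\zeta)$ replaces $w(x)$ by $\frac{w(x_0+\lambda x)-w(x_0)}{\lambda w'(x_0)}$. So with small $\lambda>0$ we may assume $x_0=0=w(0)$, $w'(0)=1$, and, for a given $\varepsilon_0\in(0,\frac12]$, $|w'-1|\le\varepsilon_0$ on $[-1,1]$. Let $\tilde w=w$ on $[-1,1]$, $\tilde w(x)=x$ for $|x|\ge2$, affine on $[1,2]$ and on $[-2,-1]$. As $|w(\pm1)\mp1|\le\varepsilon_0$, we have $|\tilde w'-1|\le\varepsilon_0$ a.e. Let $(\tilde f,\tilde g)$, $\tilde F$ be the welding pair and map of $\tilde w$.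

Let $U=\mathbb C\setminus\tilde f(\mathbb R\setminus(-1,1))$, an open set, and define $\Theta$ on $U$ by $\Theta=f\circ\tilde f^{-1}$ on $\tilde f(\overline{\mathbb H^+})\cap U$ and $\Theta=g\circ\tilde g^{-1}$ on $\tilde g(\overline{\mathbb H^-})\cap U$. On $\tilde f((-1,1))$ the two agree, since $\tilde f(x)=\tilde g(w(x))$ and $f(x)=g(w(x))$. So $\Theta$ is continuous, and injective because $\Omega^+,\partial\Omega,\Omega^-$ are disjoint; hence it is a homeomorphism onto its image. On $\tilde F^{-1}(U)$, $\Theta\circ\tilde F$ is a homeomorphism that equals $f$ above $\mathbb R$ and $g\circ V_{\tilde w}$ below. It is qc off $\mathbb R$, hence qc by (Q4). So $\Theta$ is qc on $U$ and conformal off the null set $\tilde F(\mathbb R)$, hence conformal by (Q1). As $f=\Theta\circ\tilde f$ on $(-1,1)$, it suffices to prove: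

**Claim.** If $\varepsilon_0$ is small (absolute), $\tilde w(x)=x+\tilde a(x)$, $\tilde a(0)=0$, $\operatorname{supp}\tilde a\subset[-2,2]$, $\tilde a$ Lipschitz, $|\tilde a'|\le\varepsilon_0$ a.e., then $\tilde f|_{\mathbb R}$ is locally absolutely continuous with $\tilde f'\in L^2_{loc}$.

**Step 4, smooth case: regularity up to the line.** Let $w=x+a$, $a\in C_c^\infty$ supported in $[-3,3]$, $|a'|\le\varepsilon_0$. We drop $w(0)=0$, which only shifts the variable of $g$. For $|x|\ge3$ we have $f=g$, so for $|z|>4$, $f$ and $g$ glue to a univalent function fixing $\infty$, of the form $cz+c'+O(1/z)$ with $c\ne0$. Multiply both by $c^{-1}$ and drop the normalization $f(0)=0$, $f(1)=1$; then $f'(z)-1,\ g'(z)-1=O(|z|^{-2})$.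

We show that $f'$ and $g'$ are continuous up to $\mathbb R$. Let $W(x+iy)=w(x)+iyw'(x)$ for $y\le0$. It is injective into $\overline{\mathbb H^-}$ (the real part determines $x$, then the imaginary part determines $y$), $\partial_{\bar z}W=\frac{iy}2w''$, $\partial_zW=w'+\frac{iy}2w''$, and its Jacobian is $w'^2$. So near $\mathbb R$ it is qc. The map equal to $f$ above $\mathbb R$ and to $g\circ W$ below is a homeomorphism near $\mathbb R$, qc off $\mathbb R$, hence qc, and its dilatation is Lipschitz: zero for $y\ge0$, and vanishing as $y\to0^-$. By classical regularity for the Beltrami equation with Hölder coefficients (Lehto–Virtanen; Astala–Iwaniec–Martin, Ch. 15) it is $C^{1,\gamma}$ near $\mathbb R$ for some $\gamma>0$. As $W$ is a diffeomorphism up to $\mathbb R$, $f'$ and $g'$ are continuous up to $\mathbb R$. With the decay at infinity, $k_+=f'-1$ and $k_-=g'-1$, restricted to $\mathbb R$, are boundary values of functions in $H^2(\mathbb H^+)$ and $H^2(\mathbb H^-)$.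

**Step 5, smooth case: an a priori bound.** The purpose is a bound for $\|k_+\|_{L^2}$ depending on $\varepsilon_0$ only. Let $P_+=\frac12(I+iH)$ be the projection of $L^2(\mathbb R)$ onto $H^2(\mathbb H^+)$, with $Hu(x)=\frac1\pi\,\mathrm{p.v.}\!\int\frac{u(y)}{x-y}dy$. Put $Tu=w'(u\circ w)$ and $Q=TP_+T^{-1}$. Differentiating $f=g\circ w$ gives $k_+=Tk_-+(w'-1)$. As $P_+k_+=k_+$ and $P_+k_-=0$, we have $Qk_+=TP_+k_-+Q(w'-1)=Q(w'-1)$, so
$$k_+=(P_+-Q)k_++Q(w'-1).\tag{13.1}$$
Here $P_+-Q=\frac i2(H-THT^{-1})$. Substituting $y\mapsto w(y)$, $THT^{-1}$ has kernel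
$$\frac1\pi\frac{w'(x)}{w(x)-w(y)}=\frac{1+a'(x)}\pi\sum_{m\ge0}(-1)^m\frac{(a(x)-a(y))^m}{(x-y)^{m+1}}$$
in the principal value sense. To check this on $v\in C_c^\infty$: the cutoffs $|w(x)-w(y)|>\epsilon$ and $|x-y|>\epsilon/w'(x)$ differ by a set of $y$ of measure $O(\epsilon^2)$ on which the integrand is $O(1/\epsilon)$. And with $t=\frac{a(x)-a(y)}{x-y}$, $|t|\le\varepsilon_0$, $|\partial_yt|\le\|a''\|_\infty$, the $m$-th principal value over a symmetric interval about $x$ containing $\operatorname{supp}v$ is $\int\frac{v(y)t^m-v(x)a'(x)^m}{x-y}dy$, whose integrand is at most $\varepsilon_0^m\|v'\|_\infty+m\varepsilon_0^{m-1}\|a''\|_\infty\|v\|_\infty$ in modulus. So the sum may be taken term by term.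

By Calderón (Proc. Nat. Acad. Sci. 1977; see also Coifman–McIntosh–Meyer, Ann. of Math. 1982), the operator with kernel $(a(x)-a(y))^m/(x-y)^{m+1}$ has $L^2$ norm at most $C_0^{m+1}\|a'\|_\infty^m$ with $C_0$ absolute. The term $m=0$ of $THT^{-1}$ is $(1+a')H$, so
$$\|H-THT^{-1}\|\le\varepsilon_0+\frac{1+\varepsilon_0}\pi\sum_{m\ge1}C_0^{m+1}\varepsilon_0^m\le C\varepsilon_0$$
when $\varepsilon_0\le\frac1{2C_0}$. So for small $\varepsilon_0$ we have $\|P_+-Q\|\le\frac12$ and $\|Q\|\le2$. Since $k_+\in L^2$, (13.1) gives $\|k_+\|_{L^2}\le4\|w'-1\|_{L^2}\le4\sqrt6\,\varepsilon_0$.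

**Step 6, passage to the limit.** Let $a_j$ be mollifications of $\tilde a$, supported in $[-3,3]$, with $|a_j'|\le\varepsilon_0$, and $w_j=x+a_j\to\tilde w$ uniformly. Let $f_j$ be normalized as in Step 4. By Step 5, $f_j'-1$ is bounded in $L^2(\mathbb R)$; pass to a subsequence with $f_j'-1\rightharpoonup k$ weakly in $L^2$. Then $f_j(x)-f_j(0)\to f_\infty(x):=x+\int_0^xk$ for every $x\in\mathbb R$. By Lemma 2(2), applied to $w_j-w_j(0)$, the maps $\frac{f_j-f_j(0)}{f_j(1)-f_j(0)}$ converge to $\tilde f$ locally uniformly. If $f_\infty(1)=0$, then $f_j(x)-f_j(0)\to0\cdot\tilde f(x)=0$, so $f_\infty\equiv0$ and $k=-1$ a.e., which is not in $L^2$. So $f_\infty(1)\ne0$ and $\tilde f=f_\infty/f_\infty(1)$ on $\mathbb R$, which is locally absolutely continuous with $\tilde f'\in L^2_{loc}$. This proves the claim.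

So $\mathcal H^1(\partial\Omega\cap B)<\infty$ for every ball $B$, and $\mathcal H^1(NU(\Omega))=0$ by (i). $\blacksquare$
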